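\title{Images of nilpotent derivations that are not Mathieu--Zhao spaces}

\begin{abstract}
The LNED conjecture asserts that, over a field of characteristic zero, a locally
nilpotent derivation or $\mathcal E$-derivation maps every left, right or two-sided ideal
of an associative algebra onto a left, right or two-sided Mathieu--Zhao space,
respectively. We disprove it over
every field of characteristic zero. The counterexample is an inner derivation $D$ with
$D^7=0$ of an algebra of $4\times4$ matrices, built from four nonzero idempotents whose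
sum is zero. We also show that the exponent $7$ is the smallest possible: if $\eta$ is a
derivation or an $\mathcal E$-derivation with $\eta^6=0$, then every element all of whose
positive powers lie in the image of $\eta$ is nilpotent, and the conjecture holds for
$\eta$. The main step concerns an element $u$ with $u^3=0$ and an element whose positive
powers are all commutators with $u$.
\end{abstract}

\section{The question and the answer}

Throughout, $K$ is a field of characteristic zero and an \emph{algebra} is an associative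
$K$-algebra with identity, not necessarily commutative. A \emph{derivation} of an algebra
$\mathcal A$ is a $K$-linear map $D:\mathcal A\to\mathcal A$ with
$D(ab)=D(a)b+aD(b)$ for all $a,b\in\mathcal A$. An \emph{$\mathcal E$-derivation} is a
$K$-linear map $\delta:\mathcal A\to\mathcal A$ with
\[
\delta(ab)=\delta(a)b+a\delta(b)-\delta(a)\delta(b)\qquad(a,b\in\mathcal A).
\]
Writing $\phi=\mathrm{id}-\delta$, this identity says exactly that $\phi(ab)=\phi(a)\phi(b)$,
so $\mathcal E$-derivations are the differences $\mathrm{id}-\phi$ with $\phi$ an algebra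
endomorphism. (Only the multiplicativity of $\phi$ will be used, not $\phi(1)=1$.) A linear
map $\eta$ of $\mathcal A$ is \emph{locally nilpotent} if every $a\in\mathcal A$ is killed
by some power $\eta^m$, $m\ge1$.

Let $\vartheta$ stand for ``left'', ``right'' or ``two-sided''. A $K$-subspace
$M\subset\mathcal A$ is a \emph{$\vartheta$-Mathieu--Zhao space}, or $\vartheta$-MZ space, if
every $a\in\mathcal A$ with $a^m\in M$ for all $m\ge1$ has the following property.
\begin{itemize}
\item Left: for every $b\in\mathcal A$, $ba^m\in M$ for all $m\gg0$.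
\item Right: for every $b\in\mathcal A$, $a^mb\in M$ for all $m\gg0$.
\item Two-sided: for all $b,c\in\mathcal A$, $ba^mc\in M$ for all $m\gg0$.
\end{itemize}
Every $\vartheta$-ideal (left, right or two-sided ideal, respectively) is a $\vartheta$-MZ
space; the definition keeps only the part of the ideal property that concerns high powers.

\begin{quote}
\textbf{LNED Conjecture} \cite{LY}. \emph{Let $K$ be a field of characteristic zero,
$\mathcal A$ a $K$-algebra, and $\delta$ a locally nilpotent derivation or a locally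
nilpotent $\mathcal E$-derivation of $\mathcal A$. Then for every $\vartheta$-ideal $I$ of
$\mathcal A$ the image $\delta(I)$ is a $\vartheta$-MZ space of $\mathcal A$, with the same
$\vartheta$ for the ideal and for the MZ space.}
\end{quote}

A one-variable example shows what is being asked. Let $\mathcal A=K[x]$, $D=d/dx$ and
$I=(x^2-1)K[x]$. A polynomial $f$ lies in $D(I)$ if and only if its primitive $F$ with
$F(-1)=0$ also satisfies $F(1)=0$, that is, if and only if $\int_{-1}^1f\,dx=0$ (a formal
integral). For this ideal the conjecture says: if $\int_{-1}^1f^m\,dx=0$ for all $m\ge1$,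
then for each polynomial $g$ one has $\int_{-1}^1gf^m\,dx=0$ for all $m\gg0$. (If
$K\subset\mathbb R$, the hypothesis with $m=2$ already forces $f=0$.) Thus the vanishing of
all moments of $f$ should imply the eventual vanishing of the mixed moments.

Two immediate observations decide most of what follows.

\smallskip
\noindent\textbf{(O1)} \emph{If $e=e^2\in M$ and $M$ is a left (right) MZ space, then
$\mathcal Ae\subset M$ $(e\mathcal A\subset M)$.} Indeed $e^m=e$ for all $m\ge 1$. A
two-sided MZ space is both a left and a right one (put $c=1$ or $b=1$).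

\smallskip
\noindent\textbf{(O2)} \emph{If every $a$ with all powers $a^m$, $m\ge1$, in $M$ is
nilpotent, then every subspace $M'\subset M$ is a $\vartheta$-MZ space for every
$\vartheta$.} Indeed, if $a^m\in M'$ for all $m\ge1$, then $a^m=0$ for $m\gg0$.

\smallskip
By (O1), idempotents are the first place to look for a counterexample with $I=\mathcal A$.
Those killed by $D$ are harmless. To see this, let $D$ be a locally nilpotent derivation and
let $e=e^2=D(b)$ with $D(e)=0$; we integrate by parts. Put $s=ebe$; then $D(s)=e$, and $e$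
is the identity of the algebra $e\mathcal Ae\ni s$, so $D(s^{k})=ks^{k-1}$ for $k\ge1$,
where $s^0=e$. For $x\in\mathcal Ae$ all $D^k(x)$ lie in $\mathcal Ae$. Put
$T_k=D^k(x)s^k/k!$, so that $T_0=x$ and
\[
D\Big(\sum_{k\ge0}(-1)^k\,D^k(x)\,\frac{s^{k+1}}{(k+1)!}\Big)
=\sum_{k\ge0}(-1)^k(T_{k+1}+T_k)=x ,
\]
the sums being finite. Hence $\mathcal Ae\subset D(\mathcal A)$, and in the same way
$e\mathcal A\subset D(\mathcal A)$. In a commutative algebra every idempotent is killed by
every derivation, since $D(e)=2eD(e)$ gives $eD(e)=2eD(e)$, so $eD(e)=0$ and $D(e)=0$. So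
for a locally nilpotent derivation of a commutative algebra, (O1) does not exclude
$D(\mathcal A)$ from being an MZ space. In a noncommutative algebra, however, an idempotent
in the image of $D$ need not be killed by $D$, and such idempotents refute the conjecture.

For $u$ in an algebra write $\mathrm{ad}_u(x)=[u,x]=ux-xu$.

\begin{theorem}\label{thm:A}
For every field $K$ of characteristic $0$ there are a finitely generated $K$-algebra
$\mathcal A$ and an element $u\in\mathcal A$ with $u^4=0$ such that the following holds for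
the derivation $D=\mathrm{ad}_u$, which satisfies $D^7=0$, and the $\mathcal E$-derivation
$\delta=\mathrm{id}-e^D$, which satisfies $\delta^7=0$: the space
$D(\mathcal A)=\delta(\mathcal A)$ is not a left, not a right, and not a two-sided MZ space.
In particular, with $I=\mathcal A$, the LNED conjecture fails for derivations and for
$\mathcal E$-derivations, for each of the three choices of $\vartheta$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\eta$ be a derivation or an $\mathcal E$-derivation of a $K$-algebra $\mathcal A$ with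
$\eta^6=0$. If $a\in\mathcal A$ satisfies $a^m\in\eta(\mathcal A)$ for all $m\ge1$, then $a$
is nilpotent. Consequently every $K$-subspace of $\eta(\mathcal A)$, in particular
$\eta(I)$ for every $\vartheta$-ideal $I$, is a $\vartheta$-MZ space for every $\vartheta$.
\end{theorem}

By Theorem~\ref{thm:A} the exponent $6$ is optimal. For inner derivations the threshold can
be stated in terms of $u$: by Proposition~\ref{prop:cube} below, the conclusion of
Theorem~\ref{thm:B} holds for $\mathrm{ad}_u$ when $u^3=0$ (in which case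
$\mathrm{ad}_u^5=0$), and by Theorem~\ref{thm:A} it can fail when $u^4=0$.

Section~\ref{sec:A} proves Theorem~\ref{thm:A}. Section~\ref{sec:reduction} reduces
Theorem~\ref{thm:B} to a statement about commutators with an element $u$ such that
$u^3=0$. Section~\ref{sec:square} proves the analogous statement for $u^2=0$ in a few
lines, where the method is already visible, and Section~\ref{sec:cube} treats $u^3=0$.

\section{Four idempotents with sum zero}\label{sec:A}

\subsection{From commutators to sums of idempotents}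
Let $R$ be an algebra, $n\ge2$, and let $u=\sum_{i=1}^{n-1}E_{i,i+1}\in M_n(R)$ be a single
Jordan block, so $u^n=0$. We ask when a diagonal matrix $e=\mathrm{diag}(p_1,\dots,p_n)$
lies in $[u,M_n(R)]$. The $i$-th diagonal entry of $[u,v]$ is $v_{i+1,i}-v_{i,i-1}$ (terms
with an index outside $1,\dots,n$ are omitted), and these entries sum to zero. Conversely,
suppose $p_1+\dots+p_n=0$. Put $g_i=p_1+\dots+p_i$ and
$v=\sum_{i=1}^{n-1}g_iE_{i+1,i}$. Then $uv=\sum_{i=1}^{n-1} g_iE_{ii}$ and
$vu=\sum_{i=1}^{n-1} g_iE_{i+1,i+1}$, and since $-g_{n-1}=p_n$,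
\begin{equation}\label{eq:telescope}
[u,v]=g_1E_{11}+\sum_{i=2}^{n-1}(g_i-g_{i-1})E_{ii}-g_{n-1}E_{nn}=e .
\end{equation}
So $e\in[u,M_n(R)]$ if and only if $\sum_i p_i=0$. On the other hand, the last row and the
first column of $u$ vanish, so
\begin{equation}\label{eq:corner}
\text{every }z\in[u,M_n(R)]\text{ has }(n,1)\text{-entry }0 .
\end{equation}
If the $p_i$ are idempotents with sum zero, then $e$ is an idempotent in the image of
$\mathrm{ad}_u$, while $E_{n1}e=p_1E_{n1}$ and $eE_{n1}=p_nE_{n1}$ lie outside the image as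
soon as $p_1\ne0$ and $p_n\neq0$. So we want nonzero idempotents with sum zero, and as few
of them as possible.

\begin{lemma}\label{lem:three}
Let $p_1,\dots,p_n$ be idempotents of an algebra with $p_1+\dots+p_n=0$. If $n\le3$, or if
the algebra is a matrix algebra $M_r(K)$, then all $p_i$ are zero.
\end{lemma}

\begin{proof}
In $M_r(K)$ the trace of an idempotent is its rank, and $K$ has characteristic zero, so the
ranks of the $p_i$ sum to zero and all $p_i$ vanish.

Now let the algebra be arbitrary and $n\le3$. The case $n=1$ is trivial. If $n=2$, then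
$p_2=-p_1$, so $p_2=p_2^2=p_1^2=p_1$ and $2p_1=0$. Let $n=3$ and write $p+q+r=0$. Then
$(p+q)^2=r^2=r=-(p+q)$, that is, $pq+qp=-2(p+q)$. Multiplying by $p$ on the left and on the
right gives
\[
3pq=-2p-pqp,\qquad 3qp=-2p-pqp .
\]
So $pq=qp$, hence $pqp=pq$ and $4pq=-2p$, i.e.\ $pq=-\frac12p$. Multiplying by $q$ on the
right gives $pq=-\frac12pq$, so $pq=0$ and $p=0$. By symmetry $q=r=0$.
\end{proof}

So we need at least four idempotents. We also need an infinite-dimensional algebra, because
a finite-dimensional one embeds in some $M_r(K)$ through left multiplication on itself.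

\subsection{The construction}
We look for the four idempotents in two pairs. The two elements $\frac12(1+s\pm d)$ are both
idempotent if
\begin{equation}\label{eq:sd}
s^2+d^2=1,\qquad sd+ds=0,
\end{equation}
because $\frac14(1+s\pm d)^2=\frac14\big(1+s^2+d^2+2s\pm2d\pm(sd+ds)\big)
=\frac14(2+2s\pm2d)$. Their sum is $1+s$. A second pair
$(s',d')$ satisfying \eqref{eq:sd} contributes $1+s'$, so all four idempotents sum to zero
if $s'=-2-s$. Thus we need one operator $s$ such that both $s$ and $-2-s$ have an
anticommuting partner. Suppose $s$ is diagonalizable. An operator anticommuting with $s$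
sends the $\lambda$-eigenspace of $s$ into the $(-\lambda)$-eigenspace, and one
anticommuting with $-2-s$ sends the $\lambda$-eigenspace of $s$ into the
$(-4-\lambda)$-eigenspace. The two reflections $\lambda\mapsto-\lambda$ and
$\lambda\mapsto-4-\lambda$ compose to a translation by $\pm4$; this forces infinitely many
eigenvalues once the partners are injective, and it suggests taking the orbit of $0$, namely
$4\mathbb Z$. On it the reflections are $4n\mapsto4(-n)$ and $4n\mapsto4(-1-n)$.

So let $W$ be the vector space with basis $(e_n)_{n\in\mathbb Z}$ and define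
$s,d,s',d'\in\mathrm{End}_K(W)$ by
\[
s e_n=4n\,e_n,\quad d e_n=c_n e_{-n},\qquad
s' e_n=-(2+4n)e_n,\quad d' e_n=c_n' e_{-1-n},
\]
where $c_n=c_n'=1$ for $n\ge0$, and $c_n=1-16n^2$, $c'_n=1-(2+4n)^2$ for $n<0$.

\begin{lemma}\label{lem:four}
The operators $p_1,p_2=\frac12(1+s\pm d)$ and $p_3,p_4=\frac12(1+s'\pm d')$ are idempotents
with $p_1+p_2+p_3+p_4=0$, $p_1\ne0$ and $p_4\neq0$.
\end{lemma}

\begin{proof}
We check \eqref{eq:sd} for both pairs. If $n\ne0$, exactly one of $n,-n$ is negative, so
$c_nc_{-n}=1-16n^2$; this also holds for $n=0$. Hence $d^2e_n=(1-16n^2)e_n$ and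
$s^2+d^2=1$. Moreover $sd\,e_n=-4nc_ne_{-n}=-ds\,e_n$. For the second pair, the map
$n\mapsto-1-n$ exchanges $\{n\ge0\}$ and $\{n<0\}$, and $2+4(-1-n)=-(2+4n)$. Hence
$c'_nc'_{-1-n}=1-(2+4n)^2$ for all $n$, so $s'^2+d'^2=1$. Finally
$s'd'e_n=(2+4n)c_n'e_{-1-n}=-d's'e_n$. So all $p_i$ are idempotent. Since $s'=-2-s$, we get
$p_1+p_2+p_3+p_4=2+s+s'=0$. The last claims follow from
$p_1e_1=\frac12(5e_1+e_{-1})$ and $p_4e_0=-\frac12(e_0+e_{-1})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $R\subset\mathrm{End}_K(W)$ be the unital subalgebra generated by the idempotents $p_i$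
of Lemma~\ref{lem:four}, and let $\mathcal A=M_4(R)$; it is generated by the matrix units
and the $p_iE_{11}$. Let $u=E_{12}+E_{23}+E_{34}$ and $D=\mathrm{ad}_u$. Left and right
multiplication by $u$ commute, so $D^7$ is a combination of the maps
$x\mapsto u^{7-i}xu^{i}$, $0\le i\le7$; since $u^4=0$ and one of $7-i$, $i$ is at least $4$,
we get $D^7=0$.

The matrix $e=\mathrm{diag}(p_1,p_2,p_3,p_4)$ is idempotent, and $e\in D(\mathcal A)$ by
\eqref{eq:telescope}. So $e^m=e\in D(\mathcal A)$ for all $m\ge1$. But for all $m\ge1$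
\[
E_{41}e^m=p_1E_{41}\notin D(\mathcal A),\qquad
e^mE_{41}=p_4E_{41}\notin D(\mathcal A)
\]
by \eqref{eq:corner}. Hence $D(\mathcal A)$ is not a left and not a right MZ space, and
therefore not a two-sided one.

Since $D$ is a nilpotent derivation, $D^k(ab)/k!=\sum_{i+j=k}\frac{D^i(a)}{i!}
\frac{D^j(b)}{j!}$ shows that $e^D$ is multiplicative, so $e^D$ is an algebra automorphism
with inverse $e^{-D}$, and $\delta=\mathrm{id}-e^D$ is an $\mathcal E$-derivation. We have
\[
\delta=-D\Big(1+\frac{D}{2!}+\frac{D^2}{3!}+\cdots\Big),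
\]
where the bracket differs from $\mathrm{id}$ by a nilpotent map, hence is invertible, and it
commutes with $D$. So $\delta^7=0$ and $\delta(\mathcal A)=D(\mathcal A)$.
\end{proof}

Lemma~\ref{lem:three} shows that this construction cannot work with $n\le3$, i.e.\ with a
Jordan block satisfying $u^3=0$. The rest of the paper shows that no other construction
works for $\mathrm{ad}_u$ with $u^3=0$ either, and indeed none with $\eta^6=0$.

\section{Reduction of Theorem~\ref{thm:B} to \texorpdfstring{$u^3=0$}{u cubed = 0}}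
\label{sec:reduction}

\begin{proposition}\label{prop:cube}
Let $B$ be a $K$-algebra, let $u\in B$ with $u^3=0$, and let $a\in B$ with $a^m\in[u,B]$
for all $m\ge1$. Then $a$ is nilpotent.
\end{proposition}

The proof is given in Section~\ref{sec:cube}. Here we deduce Theorem~\ref{thm:B} from it.

\subsection{From \texorpdfstring{$\mathcal E$}{E}-derivations to derivations}
Let $\delta=\mathrm{id}-\phi$ be an $\mathcal E$-derivation with $\delta^6=0$. Put
$D=\log\phi=-\sum_{k=1}^5\delta^k/k$. Then $D=-\delta(1+\frac{\delta}{2}+\cdots)$ is $\delta$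
times a unit of $K[\delta]$, so $D^6=0$ and $D(\mathcal A)=\delta(\mathcal A)$. We claim that
$D$ is a derivation. By the power series identity $\exp(n\log(1-X))=(1-X)^n$ we have
$\phi^n=(1-\delta)^n=e^{nD}$ for all $n\in\mathbb N$. Since $\phi^n$ is multiplicative,
$e^{nD}(ab)=e^{nD}(a)\,e^{nD}(b)$. Both sides are polynomials in $n$ with coefficients in
$\mathcal A$ that agree for all $n\in\mathbb N$; as $\mathbb N$ is an infinite subset of
$K$, their coefficients agree. The coefficient of $n$ gives $D(ab)=D(a)b+aD(b)$. It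
therefore suffices to prove Theorem~\ref{thm:B} for a derivation $D$ with $D^6=0$.

\subsection{A left ideal on which \texorpdfstring{$D^3=0$}{D cubed = 0}}
Proposition~\ref{prop:cube} applies to inner derivations only. To use it we let $D$ act on a
suitable left ideal $L$: on $\mathrm{End}_K(L)$, commutation with $D|_L$ turns left
multiplication by $x$ into left multiplication by $D(x)$. We therefore need a $D$-stable
left ideal with $D^3(L)=0$. The following lemma provides it, and it is here that the
exponent $6$ is used.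

\begin{lemma}\label{lem:leibniz}
Let $D$ be a derivation of a $K$-algebra with $D^6=0$, and let $N\ge1$ be minimal with
$D^N=0$. Then $D^3(x)\,D^{N-1}(y)=0$ for all $x,y$.
\end{lemma}

\begin{proof}
If $N\le3$, then $D^3=0$. Otherwise write $(i|j)=D^i(x)D^j(y)$, which is zero if $i\ge N$ or
$j\ge N$, and apply $D^N=0$ to $D^i(x)D^j(y)$ with $i+j=2$. By the Leibniz formula the
resulting equation is a relation among products $(k|l)$ with $k+l=N+2$, and only those with
$3\le k,l\le N-1$ can be nonzero.

$N=4$: $0=D^4(x\,D^2y)=4\,(3|3)$.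

$N=5$: $0=D^5(x\,D^2y)=10(3|4)+5(4|3)$ and $0=D^5(Dx\,Dy)=10(3|4)+10(4|3)$. Subtracting,
$(4|3)=0$, and then $(3|4)=0$.

$N=6$: the vanishing of $D^6(x\,D^2y)$, $D^6(Dx\,Dy)$ and $D^6(D^2x\,y)$ reads
\[
\begin{pmatrix}20&15&6\\15&20&15\\6&15&20\end{pmatrix}
\begin{pmatrix}(3|5)\\(4|4)\\(5|3)\end{pmatrix}=0 .
\]
The determinant is $20\cdot175-15\cdot210+6\cdot105=980\ne0$, so $(3|5)=0$.
\end{proof}

For $N=7$ there are four products $(3|6),(4|5),(5|4),(6|3)$ and only three equations of this
kind, and the conclusion of the lemma does fail: in the example of Theorem~\ref{thm:A} take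
$x=y=E_{41}$. Then $D^6(y)=-20\,u^3E_{41}u^3=-20E_{14}$, and since $uE_{14}=0$ we get
$D^3(x)E_{14}=u^3E_{41}E_{14}=E_{14}$, so $D^3(x)D^6(y)=-20E_{14}\ne0$.

\subsection{Passing to a prime algebra}
To conclude something about $a$ from its action on $L$ alone, we need an algebra in which
elements that kill $L$ are zero. Recall that a proper two-sided ideal $P$ is \emph{prime} if
$J_1J_2\subset P$ for two-sided ideals $J_1,J_2$ implies $J_1\subset P$ or $J_2\subset P$;
equivalently, if $x\mathcal Ay\subset P$ implies $x\in P$ or $y\in P$. An algebra is prime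
if its zero ideal is prime.

\begin{proof}[Proof of Theorem~\ref{thm:B}, assuming Proposition~\ref{prop:cube}]
Let $D$ be a derivation with $D^6=0$, let $a^m=D(b_m)$ for all $m\ge1$, and suppose that $a$
is not nilpotent. Then the zero ideal is disjoint from $\{a^m:m\ge1\}$, and by Zorn's lemma
there is a two-sided ideal $P$ maximal among those disjoint from this set. It is proper. It
is also prime: if $J_1,J_2\not\subset P$, then $J_1+P$ and $J_2+P$ contain powers $a^i$ and
$a^j$ with $i,j\geq 1$, so $a^{i+j}\in J_1J_2+P$ and $J_1J_2\not\subset P$.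

The ideal $P$ need not be stable under $D$. Put
\[
Q=\{x\in\mathcal A: D^n(x)\in P\text{ for all }n\ge0\}\subset P .
\]
By the Leibniz formula $Q$ is a two-sided ideal, and $D(Q)\subset Q$. We claim that $Q$ is
prime. Let $x,y\notin Q$. Take minimal $i,j$ with $D^i(x)\notin P$ and $D^j(y)\notin P$,
and, as $P$ is prime, $s\in\mathcal A$ with $D^i(x)\,s\,D^j(y)\notin P$. In the expansion of
$D^{i+j}(xsy)$ into terms $D^\alpha(x)D^\beta(s)D^\gamma(y)$ with
$\alpha+\beta+\gamma=i+j$, those with $\alpha<i$ or $\gamma<j$ lie in $P$; only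
$\alpha=i$, $\gamma=j$, $\beta=0$ remains, and
\[
D^{i+j}(xsy)\equiv\tbinom{i+j}{i}D^i(x)\,s\,D^j(y)\not\equiv0\pmod P .
\]
So $xsy\notin Q$, which proves the claim.

Let $\bar{\mathcal A}=\mathcal A/Q$, a prime algebra, with the induced derivation, again
denoted $D$. The image $\bar a$ of $a$ is not nilpotent, since $a^m\notin P\supset Q$ for all
$m\ge1$, and $\bar a^m=D(\bar b_m)$. Let $N\ge1$ be minimal with $D^N=0$ on
$\bar{\mathcal A}$; then $N\le6$. Let $L=\bar{\mathcal A}\,D^{N-1}(\bar{\mathcal A})$ be the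
left ideal spanned by the products $xy$ with $x\in\bar{\mathcal A}$ and
$y\in D^{N-1}(\bar{\mathcal A})$. It is nonzero, because $D^{N-1}\ne0$. For such $y$ we have
$D(y)=0$, so $D^k(xy)=D^k(x)y$. Hence $L$ is $D$-stable, and $D^3(L)=0$ by
Lemma~\ref{lem:leibniz}.

In $B=\mathrm{End}_K(L)$ let $u=D|_L$, so $u^3=0$, and let $\lambda_x$ denote left
multiplication by $x\in\bar{\mathcal A}$. For $l\in L$,
$[u,\lambda_x](l)=D(xl)-xD(l)=D(x)l$, so $[u,\lambda_x]=\lambda_{D(x)}$. Therefore
$\lambda_{\bar a}^m=\lambda_{\bar a^m}=[u,\lambda_{\bar b_m}]\in[u,B]$ for all $m\ge1$. By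
Proposition~\ref{prop:cube}, $\lambda_{\bar a}^M=0$ for some $M\ge1$, that is,
$\bar a^M\bar{\mathcal A}\,y=0$ for all $y\in D^{N-1}(\bar{\mathcal A})$. Choosing
$y\ne0$, primeness gives $\bar a^M=0$, a contradiction. So $a$ is nilpotent, and the
statement on subspaces is (O2).
\end{proof}

\section{Commutators with \texorpdfstring{$u$}{u} when \texorpdfstring{$u^2=0$}{u squared = 0}}
\label{sec:square}

To see how Proposition~\ref{prop:cube} is proved, take $u^2=0$ and $a^k=[u,v_k]$ for all
$k\ge1$. Since $u^2=0$, $ua^k=-uv_ku$ and $a^ku=uv_ku$, so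
\begin{equation}\label{eq:sq}
ua^k=-a^ku\qquad(k\ge1).
\end{equation}
\emph{Two ways of moving $u$.} Moving $u$ past $a^2$ in one stroke gives $ua^2=-a^2u$.
Moving it past $a$ twice gives $ua^2=-aua=a^2u$. So $ua^2=a^2u=0$.

\smallskip\noindent
\emph{The end.} Put $c=a^2=[u,v]$, with $v=v_2$. Then $uc=cu=0$, so
$c^2=c(uv-vu)=-cvu$ and $c^3=-cv(uc)=0$. Hence $a^6=0$.

\smallskip
Both devices return below. The first uses that \emph{all} powers of $a$ are commutators: the
relation \eqref{eq:sq} holds for each exponent with the same scalar $-1$, although moving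
$u$ twice costs $(-1)^2$. More generally, whenever an exponent can be shifted at the cost of
a scalar $\mu$ that does not depend on the exponent, shifting in one stroke or in two
compares $\mu$ with $\mu^2$, and if $\mu\ne\mu^2$ the shifted quantity vanishes. Below $\mu$
will be $-\frac12$, $-2$ and $-1$.

\section{Commutators with \texorpdfstring{$u$}{u} when \texorpdfstring{$u^3=0$}{u cubed = 0}}
\label{sec:cube}

In this section we prove Proposition~\ref{prop:cube}. Let $B,u,a$ be as there, and put
$w=u^2$, so $uw=wu=w^2=0$.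

Call $c\in B$ \emph{admissible} if $c^k\in[u,B]$ for all $k\ge1$. Then we fix $v_k\in B$
with $c^k=[u,v_k]$. Every power $c^s$, $s\ge1$, of an admissible element is admissible, and
it suffices to prove that some power of $a$ is nilpotent. So we shall repeatedly replace $c$
by one of its powers (and choose the $v_k$ anew); a property established for all exponents
$k\ge1$ of $c$ survives this.

For admissible $c$ and $k\ge1$ compute $uv_ku$ from $c^k=uv_k-v_ku$ in two ways:
\begin{equation}\label{eq:one}
uv_ku=wv_k-uc^k=v_kw+c^ku,\qquad\text{so}\qquad [w,v_k]=uc^k+c^ku .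
\end{equation}
Moreover, expanding $[u^3,v_k]=0$,
\begin{equation}\label{eq:two}
wc^k+uc^ku+c^kw=0 .
\end{equation}

The model to keep in mind is $B=M_3(R)$, $u=E_{12}+E_{23}$,
$c=\mathrm{diag}(p_1,p_2,p_3)$. Then $w=E_{13}$, and \eqref{eq:two} says that
$p_1^k+p_2^k+p_3^k=0$. In general we extract from $c$ two operators $p$ and $r$, playing the
roles of $p_1$ and $p_3$, such that $-(p^k+r^k)$ behaves almost like the $k$-th power of a
third operator; in the spirit of Lemma~\ref{lem:three}, this forces $p$ and $r$ to be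
nilpotent. Steps 1 and 2 make $p$ and $r$ well defined, Step 3 finds the relation between
them, Step 4 shows nilpotency, and Steps 5 and 6 finish as in the case $u^2=0$.

\subsection*{Step 1. We may assume \texorpdfstring{$wc^ku=uc^kw=wc^kw=0$}{wcu = ucw = wcw = 0} for all \texorpdfstring{$k\ge1$}{k at least 1}}
Start with $c=a$ and put $F_k=wa^ku$. Multiplying \eqref{eq:two} on the right by $u$ gives
$ua^kw=-F_k$. Evaluate $ua^mua^lu$ by applying \eqref{eq:two} either to $ua^mu$ or to
$ua^lu$:
\begin{align*}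
(ua^mu)a^lu&=-(wa^m+a^mw)a^lu=-F_{m+l}-a^mF_l,\\
ua^m(ua^lu)&=-ua^m(wa^l+a^lw)=F_ma^l+F_{m+l}.
\end{align*}
Hence
\begin{equation}\label{eq:F}
F_{m+l}=-\tfrac12\,(a^mF_l+F_ma^l)\qquad(m,l\ge1).
\end{equation}
Now expand $F_{k+m+l}$ by \eqref{eq:F} for the splitting $k+(m+l)$, and for $(k+m)+l$:
\[
\tfrac14a^{k+m}F_l+\tfrac14a^kF_ma^l-\tfrac12F_ka^{m+l}
=-\tfrac12a^{k+m}F_l+\tfrac14a^kF_ma^l+\tfrac14F_ka^{m+l},
\]
so
\begin{equation}\label{eq:Fshift}
a^{k+m}F_l=F_ka^{m+l}\qquad(k,l,m\ge1).
\end{equation}
For $k=l=1$ this gives $a^nF_1=F_1a^n$ for $n\ge2$, and for $(k,m,l)=(1,1,2)$ it gives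
$a^2F_2=F_1a^3$. But by \eqref{eq:F},
$a^2F_2=-\frac12(a^3F_1+a^2F_1a)=-F_1a^3$. So
\[
F_1a^3=a^3F_1=0 .
\]
For $n\ge3$ and $k,l\ge1$, \eqref{eq:Fshift} now gives $F_ka^n=a^{k+n-1}F_1=0$ and
$a^nF_l=F_1a^{n-1+l}=0$. Hence, for $k\ge6$, \eqref{eq:F} with $k=3+(k-3)$ gives $F_k=0$.
Replace $a$ by $c=a^6$. Then $wc^ku=0$, $uc^kw=-wc^ku=0$ and $wc^kw=(wc^ku)u=0$ for all
$k\ge1$.

\subsection*{Step 2. We may assume that \texorpdfstring{$c^k$}{powers of c} preserves \texorpdfstring{$wB$ and $\ker w$}{wB and ker w}}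
Here $\ker w=\{x\in B:wx=0\}$, and the claim is that after replacing $c$ by a power we have
$c^kwB\subset wB$ and $c^k\ker w\subset\ker w$ for all $k\ge1$. The exponents $k,m,n$ below
are arbitrary integers $\ge1$.

Let $wx=0$. Multiplying the second relation in \eqref{eq:one} on the right by $x$ gives
$wv_kx=uc^kx+c^kux$. Multiply on the left by $uc^m$; since $uc^mw=0$ by Step 1, and by
\eqref{eq:two} and $wx=0$,
\begin{align*}
0&=uc^muc^kx+uc^{m+k}ux\\
&=-(wc^{m+k}x+c^mwc^kx)-(wc^{m+k}x+c^{m+k}wx)
=-2wc^{m+k}x-c^mwc^kx .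
\end{align*}
So $wc^{m+k}x=-\frac12c^mwc^kx$. Shifting the exponent $n+m$ in one stroke or in two,
\[
wc^{n+m+k}x=-\tfrac12c^{n+m}wc^kx,\qquad
wc^{n+m+k}x=-\tfrac12c^nwc^{m+k}x=\tfrac14c^{n+m}wc^kx ,
\]
so both are zero: $wc^kx=0$ for $k\ge3$.

For the other inclusion multiply the second relation in \eqref{eq:one} on the right by
$c^mu$. As $wc^mu=0$,
\[
wv_kc^mu=uc^{k+m}u+c^kuc^mu=-wc^{k+m}-2c^{k+m}w-c^kwc^m .
\]
Hence, modulo the right ideal $wB$, $c^{k+m}w\equiv-\frac12c^kwc^m$. Again in one stroke and
in two,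
\[
c^{k+m+n}w\equiv-\tfrac12c^kwc^{m+n},\qquad
c^{k+m+n}w\equiv-\tfrac12c^{k+m}wc^n\equiv\tfrac14c^kwc^{m+n},
\]
so $c^kw\in wB$ for $k\ge3$. Replacing $c$ by $c^3$ we obtain the claim.

\subsection*{Step 3. Two operators and their relation}
Let $T=wB$, a right ideal and in particular a $K$-vector space. By Step 2 there are two
operators on it that come from $c$, one viewing $T$ as a subspace of $B$, the other viewing
it as the quotient $B/\ker w$:
\[
p\in\mathrm{End}_K(T),\quad p(wx)=cwx,\qquad\qquad
r\in\mathrm{End}_K(T),\quad r(wx)=wcx .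
\]
So $p^k(wx)=c^kwx$ and $r^k(wx)=wc^kx$. For $k\ge1$ put $q_k=-(p^k+r^k)$. By
\eqref{eq:two}, $uc^kux=q_k(wx)$, that is,
\begin{equation}\label{eq:three}
uc^ky=q_k(uy)\qquad(y\in uB,\ k\ge1).
\end{equation}
If $c$ preserved $uB$, we could iterate \eqref{eq:three} and conclude
$q_jq_k=q_{j+k}$. In general $c^ky$ leaves $uB$. It can be corrected by an element of $uB$
so as to lie in the kernel of $u$, and there $c$ leads back to $uB$:
\begin{equation}\label{eq:back}
uz=0\ \Longrightarrow\ c^jz=[u,v_j]z=uv_jz\in uB\qquad(j\ge1).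
\end{equation}
This gives a weaker multiplicativity, involving three exponents: for all $i,j,k\ge1$,
\begin{equation}\label{eq:four}
q_iq_jq_k-q_iq_{j+k}-q_{i+j}q_k+q_{i+j+k}=0\quad\text{on }T .
\end{equation}
To prove it, let $t\in T=u(uB)$ and write $t=uy$ with $y\in uB$. As $q_kt\in T$, choose
$y'\in uB$ with $uy'=q_kt$ and put $z=c^ky-y'$. By \eqref{eq:three}, $uz=q_kt-q_kt=0$, so
$c^jz\in uB$ by \eqref{eq:back}, and \eqref{eq:three} applies to it:
$uc^i(c^jz)=q_i(uc^jz)$. By \eqref{eq:three} for $y$ and $y'$, the left side is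
$q_{i+j+k}t-q_{i+j}q_kt$ and the right side is $q_i(q_{j+k}t-q_jq_kt)$. This is
\eqref{eq:four}.

\subsection*{Step 4. \texorpdfstring{$p$ and $r$}{p and r} are nilpotent}
Put $\sigma_k=p^k+r^k=-q_k$. Then \eqref{eq:four} reads
\begin{equation}\label{eq:five}
\sigma_j\sigma_k\sigma_l+\sigma_j\sigma_{k+l}+\sigma_{j+k}\sigma_l+\sigma_{j+k+l}=0
\qquad(j,k,l\ge1),
\end{equation}
and it is symmetric in $p$ and $r$. The operators $p$ and $r$ need not commute. The first
goal is the \emph{absorption rule} \eqref{eq:absorb}: a high power of $r$ turns any power of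
$p$ to its left into a power of $r$, and vice versa. The differences $d_i=p^i-r^i$ measure
its failure.

\smallskip\noindent
\emph{(a) Elimination.} We have $p^i\sigma_j-\sigma_{i+j}=d_ir^j$. Multiply \eqref{eq:five}
on the left by $p^i$ and subtract \eqref{eq:five} with $j$ replaced by $i+j$. In each of
the four terms only the first factor changes, and we get
$d_ir^j\sigma_k\sigma_l+d_ir^j\sigma_{k+l}+d_ir^{j+k}\sigma_l+d_ir^{j+k+l}=0$. With
$\tau_k=\sigma_k+r^k=p^k+2r^k$ this is
\begin{equation}\label{eq:six}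
d_ir^j\big(\tau_k\sigma_l+\tau_{k+l}\big)=0\qquad(i,j,k,l\ge1).
\end{equation}
Next, $\tau_{m+k}-r^m\tau_k=d_mp^k$. Subtracting \eqref{eq:six} for $(j+m,k,l)$ from
\eqref{eq:six} for $(j,m+k,l)$ gives $d_ir^jd_mp^k(\sigma_l+p^l)=0$, where
$\sigma_l+p^l=2p^l+r^l$. So, for fixed $i,j,m\ge1$, the elements $Z_k=d_ir^jd_mp^k$ satisfy
$Z_kr^l=-2Z_{k+l}$ for $k,l\ge1$. In one stroke and in two,
\[
-2Z_{k+l+n}=Z_kr^{l+n}=(Z_kr^l)r^n=4Z_{k+l+n},
\]
so $Z_n=0$ for $n\ge3$. In particular $d_ir^jd_mp^3=0$, that is,
\begin{equation}\label{eq:slide}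
d_ir^jp^{m+3}=d_ir^{j+m}p^3\qquad(i,j,m\ge1).
\end{equation}

\smallskip\noindent
\emph{(b) Absorption.} Fix $i$ and put $X_n=d_ir^n$ for $n\ge1$ and $A_n=d_ir^{n-3}p^3$ for
$n\ge4$. By \eqref{eq:slide},
\[
X_jp^s=A_{j+s}\quad(j\ge1,\ s\ge3),\qquad A_np^s=A_{n+s}\quad(n\ge4,\ s\ge0).
\]
The bracket in \eqref{eq:six} is $2p^{k+l}+p^kr^l+2r^kp^l+4r^{k+l}$. So for $k,l\ge3$ and
$N=j+k+l$, \eqref{eq:six} becomes $2A_N+A_{j+k}r^l+2A_N+4X_N=0$. Taking $k=3$ and $j=n-3$,
we get
\[
A_nr^l=-4\,(X_{n+l}+A_{n+l})\qquad(n\ge4,\ l\ge3).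
\]
For $n\ge4$, $l,l'\ge3$ and $N=n+l+l'$ compute $A_nr^{l+l'}$ in two ways. In one stroke it
is $-4X_N-4A_N$. In two strokes it is
\[
-4\big(X_{n+l}r^{l'}+A_{n+l}r^{l'}\big)=-4X_N+16(X_N+A_N).
\]
Therefore $4X_N+5A_N=0$ for $N\ge10$. Multiplying on the right by $p^3$ gives
$4A_{N+3}+5A_{N+3}=9A_{N+3}=0$. So $A_N=0$, and then $X_N=0$, for $N\ge13$. Thus $d_ir^N=0$
for all $i\ge1$ and $N\ge13$; by the symmetry of \eqref{eq:five}, also $d_ip^N=0$. In other
words,
\begin{equation}\label{eq:absorb}
p^ir^N=r^{N+i},\qquad r^ip^N=p^{N+i}\qquad(i\ge1,\ N\ge13).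
\end{equation}

\smallskip\noindent
\emph{(c) Nilpotency.} Let $j,k\ge1$, $l\ge13$ and $N=j+k+l$, and expand \eqref{eq:five}
into $8+4+4+2$ words in $p$ and $r$. In each word the last factor is a power with exponent
at least $13$, so by \eqref{eq:absorb}, applied from right to left, a word ending in $r$
equals $r^N$ and a word ending in $p$ equals $p^N$. There are nine words of each kind, so
$9r^N+9p^N=0$. Taking $j=k=1$, we get $r^N=-p^N$ for all $N\ge15$. Then
\[
p^{30}=r^{15}p^{15}=-p^{30},
\]
the first equality by \eqref{eq:absorb}. So $p^{30}=0$ and $r^{30}=-p^{30}=0$.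

\smallskip
Applying $p^{30}=r^{30}=0$ to $w\in T$ gives $c^{30}w=wc^{30}=0$. Replace $c$ by $c^{30}$.
With \eqref{eq:two} we now have
\begin{equation}\label{eq:seven}
c^kw=wc^k=0,\qquad uc^ku=0\qquad(k\ge1).
\end{equation}

\subsection*{Step 5. We may assume \texorpdfstring{$c^iuc^j=0$}{cuc = 0} for all \texorpdfstring{$i,j\ge1$}{i, j at least 1}}
Let $G(i,j)=c^iuc^j$. Inserting the two expressions \eqref{eq:one} for $uv_ku$ into
$c^i(uv_ku)c^j$ and using \eqref{eq:seven}, we find that this element equals both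
$-c^iuc^{k+j}$ and $c^{i+k}uc^j$. So
\[
G(i+k,j)=-G(i,j+k)\qquad(i,j,k\ge1),
\]
the analogue of \eqref{eq:sq}. In one stroke $G(i+2,j)=-G(i,j+2)$, and in two strokes
$G(i+2,j)=-G(i+1,j+1)=G(i,j+2)$. Hence $G(i,j)=0$ whenever $i\ge1$ and $j\ge3$. Replace $c$
by $c^3$.

\subsection*{Step 6. Conclusion}
In the case $u^2=0$ we had a power of $a$ that annihilates $u$ on both sides. We now find
such a power of $c$, by showing that $c^4\in uB$ and $c^4\in Bu$. Write $v=v_1$, so
$c=uv-vu$. Multiply the two expressions \eqref{eq:one} for $uvu$ by $c$ on the left. By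
\eqref{eq:seven} and Step~5,
\[
cuvu=cwv-cuc=0\qquad\text{and}\qquad cuvu=cvw+c^2u .
\]
Multiplying them by $c$ on the right instead, we get
\[
uvuc=vwc+cuc=0\qquad\text{and}\qquad uvuc=wvc-uc^2 .
\]
Hence
\begin{equation}\label{eq:eight}
cuvu=0,\quad c^2u=-cvw,\qquad uvuc=0,\quad uc^2=wvc .
\end{equation}

\emph{$c^4\in uB$.} Let $f=vuc$. By \eqref{eq:eight}, $uf=0$, hence also $u(fc)=0$, and
\eqref{eq:back} (which holds for any admissible $c$) gives $c^if\in uB$ and
$c^i(fc)\in uB$ for $i\ge1$. Using \eqref{eq:eight} twice,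
\[
c^4=c^2(uv-vu)c=-cvwvc-c^2f=-cvuc^2-c^2f=-c(fc)-c^2f\in uB .
\]
Write $c^4=ux$. Then $uc^5=(ucu)x=0$ by \eqref{eq:seven}.

\emph{$c^4\in Bu$.} Let $g=cuv$. By \eqref{eq:eight}, $gu=0$, so
$gc^i=g(uv_i-v_iu)=-gv_iu\in Bu$ for $i\ge1$. Using \eqref{eq:eight} twice,
\[
c^4=c(uv-vu)c^2=gc^2-cvuc^2=gc^2-cvwvc=gc^2+c^2uvc=gc^2+c(gc)\in Bu .
\]
Write $c^4=yu$. Then $c^5u=y(ucu)=0$.

So $h=c^5$ satisfies $uh=hu=0$ and $h=[u,v_5]$. As in Section~\ref{sec:square},
$h^2=h(uv_5-v_5u)=-hv_5u$ and $h^3=-hv_5(uh)=0$. Hence a power of $a$ is nilpotent, and so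
is $a$. This proves Proposition~\ref{prop:cube}, and with it Theorem~\ref{thm:B}.
\qed

\begin{thebibliography}{9}
\bibitem{LY} Fengli Liu, Dan Yan, \emph{Mathieu-Zhao spaces over field of positive
characteristic}, arXiv:2010.10219 (2020).
\end{thebibliography}
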